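\title{Operators from subspaces of $\omega_1$-hereditarily indecomposable Banach spaces: a counterexample}

\begin{abstract}
We construct, in ZFC, a complex Banach space $X$ in which no closed subspace is a direct sum of two non-separable closed subspaces, together with a non-separable subspace $Y$ and an operator $T:Y\to X$ such that $T-\lambda i_{Y,X}$ is an isomorphic embedding for every scalar $\lambda$. Thus the non-separable analog of Ferenczi's theorem on operators from subspaces of hereditarily indecomposable spaces is false. The vectors of $X$ are Hilbert-space-valued functions on the binary tree, and the norm is given by functionals with values in the symmetric tensor square. The product $c\odot d$ has no zero divisors, which produces the embeddings, and it is commutative, which produces the indecomposability.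
\end{abstract}

\section{The question and the results}

Throughout, \emph{subspace} means closed linear subspace, \emph{operator} means bounded linear operator, and $i_{Y,X}$ is the inclusion of a subspace $Y$ into $X$. An operator $T$ is \emph{an isomorphism on} a subspace $Z$ of its domain if $\inf\{\|Tz\|:z\in Z,\ \|z\|=1\}>0$. Scalars are complex, and no axioms beyond ZFC are used.

A Banach space is \emph{hereditarily indecomposable} (HI) if none of its subspaces is a direct sum of two infinite-dimensional subspaces, and an operator is \emph{strictly singular} if it is not an isomorphism on any infinite-dimensional subspace. A theorem of V.~Ferenczi says that if $X$ is a complex HI space, then every operator from a subspace $Y$ of $X$ into $X$ is a multiple of the inclusion plus a strictly singular operator. In these notions the negligible spaces are the finite-dimensional ones. Declaring the separable spaces negligible instead gives the following definitions.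

A Banach space $X$ is \emph{$\omega_1$-indecomposable} if for every decomposition $X=Z\oplus W$ into subspaces, $Z$ or $W$ is separable. It is \emph{$\omega_1$-hereditarily indecomposable} ($\omega_1$-HI) if every subspace of $X$ is $\omega_1$-indecomposable. An operator $S:Y\to X$ is \emph{$\omega_1$-singular} if it is not an isomorphism on any non-separable subspace of $Y$. Every separable space is $\omega_1$-HI, a non-separable Hilbert space is not, and every operator with separable domain or separable range is $\omega_1$-singular. A space with few operators in this sense cannot be decomposed.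

\begin{proposition}\label{prop:easy}
Suppose that for every subspace $Y$ of $X$, every operator $T:Y\to X$ has the form $T=\lambda i_{Y,X}+S$ with $\lambda$ a scalar and $S$ $\omega_1$-singular. Then $X$ is $\omega_1$-HI.
\end{proposition}

\begin{proof}
Let $Y=Z\oplus W$ be a subspace with $Z$ and $W$ non-separable, and let $T:Y\to X$ be the projection onto $Z$ along $W$, which is bounded by the closed graph theorem. Then $T-\lambda i_{Y,X}$ is multiplication by $1-\lambda$ on $Z$ and by $-\lambda$ on $W$. One of these scalars is nonzero, so $T-\lambda i_{Y,X}$ is never $\omega_1$-singular.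
\end{proof}

The question we answer comes from the paper \cite{LAT} of Lopez Abad and Todorcevic. It asks for the converse of Proposition~\ref{prop:easy} over $\mathbb C$, that is, for the analog of Ferenczi's theorem.

\begin{quote}
\emph{Let $X$ be a complex $\omega_1$-HI Banach space. Is every operator $T:Y\to X$ from a subspace $Y$ of $X$ of the form $\lambda i_{Y,X}+S$ with $\lambda\in\mathbb C$ and $S$ $\omega_1$-singular?}
\end{quote}

To see what is being asked, it helps to restate the hypothesis metrically.

\begin{lemma}\label{lem:angle}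
A Banach space $X$ is $\omega_1$-HI if and only if, for all non-separable subspaces $Z,W\subseteq X$,
\[
\inf\{\|z-w\|: z\in Z,\ \|z\|=1,\ w\in W\}=0 .
\]
\end{lemma}

\begin{proof}
If $Z\oplus W$ is a subspace with $Z,W$ non-separable, the projection onto $Z$ has some finite norm $C$, so $\|z\|\le C\|z-w\|$ and the infimum is at least $1/C$. Conversely, if the infimum is $\delta>0$, then $\|z\|\le\delta^{-1}\|z-w\|$ for all $z\in Z$, $w\in W$. Hence $Z\cap W=\{0\}$, and whenever $(z_n+w_n)$ converges, $(z_n)$ is Cauchy; so $Z+W$ is closed and is not $\omega_1$-indecomposable.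
\end{proof}

Let $T:Y\to X$ be an isomorphic embedding of a non-separable subspace of an $\omega_1$-HI space. For each non-separable $Z\subseteq Y$, Lemma~\ref{lem:angle} applied to $Z$ and $TZ$ gives $z,z'\in Z$ with $\|z\|=1$ and $\|z-Tz'\|$ as small as we like. To say that $T-\lambda i_{Y,X}$ is $\omega_1$-singular is to say that one may take $z'=z/\lambda$, with $\lambda$ independent of $Z$. So the question is whether near-coincidences $Tz'\approx z$ force approximate eigenvectors. Over $\mathbb R$ an obstruction is visible in dimension two: a rotation by a right angle maps the plane onto itself and has no eigenvector. Over $\mathbb C$ this obstruction disappears, and in the HI setting Ferenczi's theorem shows that nothing takes its place. One would therefore guess that the answer is yes. It is no.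

Recall that the \emph{density} of a Banach space is the least cardinality of a dense subset, and $\mathcal L(Y,X)$ is the space of operators from $Y$ to $X$. Norms in Hilbert spaces are written $|\cdot|$, and $\dim$ is the cardinality of an orthonormal basis.

\begin{theorem}\label{thm:main}
Let $A$ be a Hilbert space with $2\le\dim A\le\aleph_0$, and let $\Gamma\subseteq 2^{\omega}$ be uncountable. There is a non-separable Banach space $X$ of density $|\Gamma|$ such that:
\begin{itemize}
\item[(a)] For all non-separable subspaces $Z,W\subseteq X$ we have $\inf\{\|z-w\|: z\in Z,\ \|z\|=1,\ w\in W\}=0$. In particular, $X$ is $\omega_1$-HI.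
\item[(b)] For every unit vector $e\in A$ there are a non-separable subspace $Y\subseteq X$ and a linear map $a\mapsto T_a$ from $A$ into $\mathcal L(Y,X)$ with $T_e=i_{Y,X}$ and
\[
\tfrac1{\sqrt2}\,|a|\,\|y\|\le\|T_ay\|\le\sqrt2\,|a|\,\|y\|\qquad(a\in A,\ y\in Y).
\]
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
There are a complex $\omega_1$-HI space $X$, a non-separable subspace $Y\subseteq X$ and an operator $T:Y\to X$ such that
\[
\|Ty-\lambda y\|\ge\sqrt{(1+|\lambda|^2)/2}\;\|y\|\qquad(\lambda\in\mathbb C,\ y\in Y).
\]
Moreover $\|T-\lambda i_{Y,X}-S\|\ge\sqrt{(1+|\lambda|^2)/2}\ge 1/\sqrt2$ for every $\lambda\in\mathbb C$ and every $\omega_1$-singular $S:Y\to X$. In particular, $T$ is not a multiple of the inclusion plus an $\omega_1$-singular operator, and the converse of Proposition~\ref{prop:easy} fails for complex spaces.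
\end{corollary}

\begin{proof}
Take $A=\mathbb C^2$ with its standard basis, $e=e_1$ and $T=T_{e_2}$. Then $T-\lambda i_{Y,X}=T_{e_2-\lambda e_1}$ and $|e_2-\lambda e_1|=\sqrt{1+|\lambda|^2}$, which gives the first inequality. An $\omega_1$-singular $S$ is not an isomorphism on the non-separable space $Y$, so there are unit vectors $y_n\in Y$ with $Sy_n\to0$, and $\|T-\lambda i_{Y,X}-S\|\ge\|Ty_n-\lambda y_n\|-\|Sy_n\|$ for all $n$.
\end{proof}

When $\dim A=\aleph_0$, part (b) gives $|a|/\sqrt2\le\|T_a\|\le\sqrt2\,|a|$, so $\{T_a:a\in A\}$ is a subspace of $\mathcal L(Y,X)$ isomorphic to $\ell_2$. It contains $i_{Y,X}$, and each nonzero member is an isomorphic embedding with $\|T_a\|\,\|T_a^{-1}\|\le2$. By the choice of $\Gamma$, the density of $X$ can be any cardinal in $[\omega_1,2^\omega]$. No step below uses complex scalars, so the proof works verbatim over $\mathbb R$.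

\section{The symmetric product and a model computation}\label{sec:model}

Let $B=A\,\hat\otimes_2\,A$ be the Hilbert tensor product, the completion of $A\otimes A$ under the inner product determined by $\langle c\otimes d,c'\otimes d'\rangle=\langle c,c'\rangle\langle d,d'\rangle$. For $c,d\in A$ put
\[
c\odot d=\tfrac12(c\otimes d+d\otimes c)\in B .
\]
This product is bilinear and commutative. Since $|c\otimes d|=|c||d|$ and $\langle c\otimes d,d\otimes c\rangle=\langle c,d\rangle\langle d,c\rangle=|\langle c,d\rangle|^2$, we get $|c\odot d|^2=\frac12\big(|c|^2|d|^2+|\langle c,d\rangle|^2\big)$, and the Cauchy--Schwarz inequality gives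
\begin{equation}\label{eq:sym}
\tfrac1{\sqrt2}\,|c||d|\le|c\odot d|\le|c||d| .
\end{equation}
Fix an orthonormal basis $(e_j)_{j\in J}$ of $A$; the set $J$ is countable.

The vectors of $X$ will be functions $x$ from a set $\mathcal T$ into $A$. For $c\in A$ and $f:\mathcal T\to\mathbb C$ let $c\otimes f$ be the function $s\mapsto f(s)c$. The subspace $Y$ will be spanned by functions $e\otimes f$, and $T_a(e\otimes f)=a\otimes f$. Two demands compete. For (b), the norm of $a\otimes f$ should not depend much on the direction of $a$. For (a), the subspaces spanned by the $c\otimes f$ and by the $d\otimes f$ must nearly touch, even when $c\perp d$. We norm $X$ by $B$-valued maps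
\[
\Psi(x)=\sum_k e_{j_k}\odot\phi_k(x),
\]
where each $\phi_k(x)$ is a fixed finite linear combination of values of $x$. Then $\Psi(a\otimes f)=g\odot a$ with $g=\sum_k\phi_k(f)e_{j_k}$ independent of $a$, and \eqref{eq:sym} meets the first demand.

For the second, take $A=\mathbb C^2$, and suppose that we have scalar functions $f_1,\dots,f_{2n}$ and maps $\phi_1,\dots,\phi_{2n}$ with $\phi_k(f_k)=1$ and $\phi_k(f_{k'})=0$ for $k\ne k'$. Let $j_k=2$ for odd $k$ and $j_k=1$ for even $k$, let $\Psi_N=\sum_{k\le N}e_{j_k}\odot\phi_k$, and put
\[
v=\sum_{k\text{ odd}}e_1\otimes f_k,\qquad y=\sum_{k\text{ even}}e_1\otimes f_k,\qquad w=T_{e_2}y=\sum_{k\text{ even}}e_2\otimes f_k .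
\]
Then $\Psi_{2n}(v)=n\,e_2\odot e_1$ has norm $n/\sqrt2$. On the other hand, the $k$th term of $\Psi_N(v-w)$ is $e_2\odot e_1$ for odd $k$ and $-e_1\odot e_2$ for even $k$, so by commutativity $\Psi_N(v-w)$ is $e_1\odot e_2$ or $0$. If the $\Psi_N$ were the only maps that see $v-w$, we would have $\|v-w\|\le 1$ and $\|v\|\ge n/\sqrt2$: after normalization, $T_{e_2}y\approx v$. Yet $v$ is far from the multiples of $y$, because $\Psi_{2n}(v-\lambda y)=n(e_2-\lambda e_1)\odot e_1$ has norm at least $n/\sqrt2$. This is a near-coincidence without an approximate eigenvector. With $\otimes$ in place of $\odot$ the cancellation is lost, since $\Psi_{2n}(v-w)$ becomes $n(e_2\otimes e_1-e_1\otimes e_2)$; see Remark~\ref{rem:tensor}.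

Three things remain to be arranged.
\begin{itemize}
\item The norm must not contain a map such as $\sum_{k\text{ odd}}e_{j_k}\odot\phi_k$, which sends $v-w$ to $n\,e_2\odot e_1$. We allow sums only along sequences in which the ``length'' of each term is a code for all the preceding terms. Two such sequences use different lengths soon after they part, and terms of different lengths will barely interact.
\item Lengths are integers, so only countably many $\phi$'s can be coded, while $X$ must be non-separable. We take for $\mathcal T$ the countable binary tree and generate $X$ by its uncountably many branches.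
\item Substitutes for $c\otimes f_k$ must be found in every non-separable subspace, with a direction $c$ that depends only on the subspace (Sections~\ref{sec:combs} and~\ref{sec:patterns}).
\end{itemize}

\section{The space $X$}\label{sec:space}

\subsection*{The tree and alternating averages}
Let $\mathcal T=2^{<\omega}$ be the set of finite $0$--$1$ sequences (\emph{nodes}), ordered by $s\preceq t$ if $s$ is an initial segment of $t$; $|s|$ is the length of $s$. For a \emph{branch} $\gamma\in2^\omega$, let $\gamma|n$ be its initial segment of length $n$, and write $s\prec\gamma$ if $s=\gamma|n$ for some $n$. Put $[t]=\{\gamma:t\prec\gamma\}$, let $b_\gamma=1_{\{s:\,s\prec\gamma\}}:\mathcal T\to\{0,1\}$, and for $\gamma\ne\gamma'$ let $\Delta(\gamma,\gamma')=\max\{n:\gamma|n=\gamma'|n\}$. In the product topology $2^\omega$ is separable and metrizable, and the sets $[\gamma|n]$ form a neighborhood base at $\gamma$.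

A \emph{chain} of length $q=|\sigma|\ge1$ is a strictly increasing sequence $\sigma=(s_1\prec\dots\prec s_q)$ of nodes. We use two facts about a chain.
\begin{itemize}
\item[(C1)] If $t,t'$ are incomparable, $\sigma$ cannot contain both a node $\succeq t$ and a node $\succeq t'$, since the larger of the two would have both $t$ and $t'$ as initial segments.
\item[(C2)] For a node $t$ and a branch $\gamma$, $\{p:t\preceq s_p\}$ is a final interval and $\{p:s_p\prec\gamma\}$ is an initial interval of $\{1,\dots,q\}$.
\end{itemize}
For a function $x$ on $\mathcal T$ with values in $\mathbb C$ or in $A$, put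
\[
\phi_\sigma(x)=q^{-1/2}\sum_{p=1}^q(-1)^p\,x(s_p),
\]
so that $\phi_\sigma(c\otimes f)=\phi_\sigma(f)\,c$. This average measures oscillation along $\sigma$. Since $|\sum_{p\in I}(-1)^p|\le1$ for every interval $I$ of integers, the following holds: if $I_1,\dots,I_k$ are disjoint intervals of indices, $x(s_p)=x_i$ for $p\in I_i$, and $x(s_p)=0$ for all other $p$, then
\begin{equation}\label{eq:osc}
|\phi_\sigma(x)|\le q^{-1/2}\big(|x_1|+\dots+|x_k|\big).
\end{equation}

\subsection*{Lengths, atoms and special sequences}
Let $m_i=16^{i^2}$ for $i\ge1$. We need two estimates: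
\begin{equation}\label{eq:lengths}
\sum_{i}m_i^{-1/2}\le\tfrac12,\qquad \tau:=\sum_{i<i'}(m_i/m_{i'})^{1/2}\le\tfrac14 .
\end{equation}
The first sum is $\sum_i4^{-i^2}\le\sum_i 4^{-i}=\frac13$. For the second, if $i'=k+1$ and $i\le k$, then $(m_i/m_{i'})^{1/2}\le4^{k^2-(k+1)^2}=4^{-(2k+1)}$, so $\tau\le\frac14\sum_{k\ge1}k\,16^{-k}=\frac14\cdot\frac{16}{225}$.

An \emph{atom} is a pair $\psi=(\sigma,j)$ with $j\in J$ and $\sigma$ a chain whose length $|\psi|:=|\sigma|$ is one of the $m_i$. It acts on $x:\mathcal T\to A$ by
\[
\psi(x)=e_j\odot\phi_\sigma(x)\in B,\qquad\text{so}\quad|\psi(x)|\le|\phi_\sigma(x)|\ \text{ by \eqref{eq:sym}.}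
\]
As $\mathcal T$ and $J$ are countable, there are countably many finite sequences of atoms. Fix an injection $\varsigma$ from the set of these sequences, including the empty one, into $\{1,2,\dots\}$. A sequence $(\psi_1,\dots,\psi_N)$ of atoms is \emph{special} if
\[
|\psi_k|=m_{\varsigma(\psi_1,\dots,\psi_{k-1})}\qquad(k\le N).
\]
Only lengths are prescribed: a special sequence may be extended by any atom of the required length. Since $\varsigma$ is injective, the lengths in a special sequence are pairwise distinct.

\subsection*{The norm}
For bounded $x:\mathcal T\to A$ let $\|x\|_\infty=\sup_s|x(s)|$ and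
\[
\|x\|=\max\Big\{\|x\|_\infty,\ \sup\Big\{\Big|\sum_{k\le N}\psi_k(x)\Big|:(\psi_1,\dots,\psi_N)\text{ special}\Big\}\Big\}.
\]
The space $\mathfrak B=\{x:\|x\|<\infty\}$ is complete. Indeed, a Cauchy sequence $(x_n)$ converges uniformly to a bounded $x$; the norm is a supremum of seminorms $\rho$ that depend on finitely many values, and $\rho(x-x_n)=\lim_{n'}\rho(x_{n'}-x_n)\le\sup_{n'\ge n}\|x_{n'}-x_n\|$.

Functions that do not oscillate along chains are normed by $\|\cdot\|_\infty$ alone.

\begin{lemma}\label{lem:segments}
Let $t_1,\dots,t_L$ be pairwise incomparable nodes, $\gamma_i\in[t_i]$, $c_i\in A$, and $h=\sum_ic_i\otimes1_{\{s:\,t_i\preceq s\prec\gamma_i\}}$. Then $\|h\|=\max_i|c_i|$. Also $\|c\otimes b_\gamma\|=\|c\otimes 1_{\{s\}}\|=|c|$ for all $c\in A$, $\gamma\in 2^\omega$, $s\in\mathcal T$.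
\end{lemma}

\begin{proof}
The segments are nonempty and disjoint, so $\|h\|_\infty=\max_i|c_i|$. Let $\psi=(\sigma,j)$ be an atom. By (C1), $\sigma$ meets at most one segment, and by (C2) it does so in an interval of indices, so $|\psi(h)|\le|\psi|^{-1/2}\max_i|c_i|$ by \eqref{eq:osc}. The lengths in a special sequence are distinct, so \eqref{eq:lengths} gives $|\sum_k\psi_k(h)|\le\frac12\max_i|c_i|$. The function $c\otimes b_\gamma$ is the case $L=1$, $t_1=\emptyset$. For $c\otimes1_{\{s\}}$ the interval has at most one point, and the same estimate applies.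
\end{proof}

This is where the signs $(-1)^p$ are needed. Without them a chain of length $q$ on $\gamma$ would give $b_\gamma$ the value $q^{1/2}$, and $c\otimes b_\gamma$ would have infinite norm.

Let $X_{00}$ be the linear span of $\{c\otimes b_\gamma:c\in A,\ \gamma\in\Gamma\}$ and let $X$ be its closure in $\mathfrak B$. For a unit vector $c$ and $\gamma\ne\gamma'$ we have $\|c\otimes b_\gamma-c\otimes b_{\gamma'}\|\ge\|c\otimes b_\gamma-c\otimes b_{\gamma'}\|_\infty=1$, so the density of $X$ is at least $|\Gamma|$. By Lemma~\ref{lem:segments}, finite sums $\sum c_\gamma\otimes b_\gamma$ with $c_\gamma$ in a countable dense subset of $A$ are dense in $X$, so the density is exactly $|\Gamma|$.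

\subsection*{Coefficients}
For $x\in X$ and $\gamma\in\Gamma$ put $\hat x(\gamma)=\lim_nx(\gamma|n)$. If $x=\sum_{\zeta\in F}c_\zeta\otimes b_\zeta$ with $F\subseteq\Gamma$ finite, then for large $n$ the node $\gamma|n$ lies on no branch of $F\setminus\{\gamma\}$, so the limit exists and equals $c_\gamma$ for $\gamma\in F$ and $0$ otherwise. Thus every $x\in X_{00}$ equals $\sum_\zeta\hat x(\zeta)\otimes b_\zeta$, a finite sum. For $x\in X$ the sequence $(x(\gamma|n))_n$ is a uniform limit of convergent sequences in $A$, so it converges. The map $x\mapsto\hat x(\gamma)$ is linear and $|\hat x(\gamma)|\le\|x\|_\infty\le\|x\|$.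

\section{The operators $T_a$}\label{sec:b}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Fix a unit vector $e\in A$ and let $Y$ be the closed span of $\{e\otimes b_\gamma:\gamma\in\Gamma\}$. These vectors are at mutual distance at least $1$, so $Y$ is non-separable. Let $f$ be in the linear span of $\{b_\gamma:\gamma\in\Gamma\}$ and let $a\in A$. For a special sequence $\Psi=((\sigma_k,j_k))_{k\le N}$, bilinearity gives
\[
\sum_k e_{j_k}\odot\phi_{\sigma_k}(a\otimes f)=g_\Psi(f)\odot a,\qquad g_\Psi(f)=\sum_k\phi_{\sigma_k}(f)\,e_{j_k}\in A .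
\]
Hence $\|a\otimes f\|=\max\{|a|\,\|f\|_\infty,\ \sup_\Psi|g_\Psi(f)\odot a|\}$. With $\nu(f)=\max\{\|f\|_\infty,\sup_\Psi|g_\Psi(f)|\}$, which does not involve $a$, inequality \eqref{eq:sym} yields
\[
\tfrac1{\sqrt2}\,|a|\,\nu(f)\le\|a\otimes f\|\le|a|\,\nu(f).
\]
For $a=e$ this reads $\|e\otimes f\|\le\nu(f)\le\sqrt2\,\|e\otimes f\|$. Combining the two,
\[
\tfrac1{\sqrt2}\,|a|\,\|e\otimes f\|\le\|a\otimes f\|\le\sqrt2\,|a|\,\|e\otimes f\| .
\]
The function $e\otimes f$ determines $f$, so $T_a(e\otimes f)=a\otimes f$ defines a linear map from a dense subspace of $Y$ into $X_{00}$. It extends to an operator $T_a:Y\to X$ with the same two bounds. The map $a\mapsto T_a$ is linear and $T_e=i_{Y,X}$, because both statements hold on the dense subspace.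
\end{proof}

\section{Combs}\label{sec:combs}

We now build the functions $f_k$ of the model computation. We want a combination of branches on which one chain of a prescribed length $M$ takes the value $1$, while every chain of a very different length takes a small value. A single branch does not oscillate, but branches that leave a common spine at increasing levels, with alternating coefficients, produce oscillation along the spine.

Let $M\ge2$ be an integer. Put $\beta_0=\beta_{M+1}=0$, $\beta_r=(-1)^rM^{-1/2}$ for $1\le r\le M$, and $\alpha_r=\beta_r-\beta_{r+1}$ for $0\le r\le M$. Then $|\alpha_0|=|\alpha_M|=M^{-1/2}$ and $|\alpha_r|=2M^{-1/2}$ for $0<r<M$, so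
\begin{equation}\label{eq:alpha}
\sum_{r'=r}^{M}\alpha_{r'}=\beta_r,\qquad\sum_{r=0}^M\alpha_r=0,\qquad\sum_{r=0}^M|\alpha_r|=2M^{1/2}.
\end{equation}
An \emph{$M$-comb} with \emph{spine} $\gamma^*$ and \emph{teeth} $\gamma^0,\dots,\gamma^M$ is the function $f=\sum_{r=0}^M\alpha_rb_{\gamma^r}$, where the teeth are branches different from $\gamma^*$ and the numbers $\Delta^r=\Delta(\gamma^r,\gamma^*)$ satisfy $\Delta^0<\dots<\Delta^M$. Its \emph{chain} is $(\gamma^*|\Delta^1\prec\dots\prec\gamma^*|\Delta^M)$. Figure~\ref{fig:comb} shows the case $M=3$.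

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) -- (9.6,0) node[right] {$\gamma^*$};
\draw (1.5,0) -- (2.7,1.5) node[above] {$\gamma^0$};
\draw (3.5,0) -- (4.7,1.5) node[above] {$\gamma^1$};
\draw (5.5,0) -- (6.7,1.5) node[above] {$\gamma^2$};
\draw (7.5,0) -- (8.7,1.5) node[above] {$\gamma^3$};
\node at (1.75,0.9) {$+1$};
\node at (3.75,0.9) {$-2$};
\node at (5.75,0.9) {$+2$};
\node at (7.75,0.9) {$-1$};
\node[below] at (0.75,0) {$0$};
\node[below] at (2.5,0) {$-1$};
\node[below] at (4.5,0) {$+1$};
\node[below] at (6.5,0) {$-1$};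
\node[below] at (8.6,0) {$0$};
\fill (3.5,0) circle (2pt) node[below=2pt] {$s_1$};
\fill (5.5,0) circle (2pt) node[below=2pt] {$s_2$};
\fill (7.5,0) circle (2pt) node[below=2pt] {$s_3$};
\end{tikzpicture}
\caption{A $3$-comb $f=3^{-1/2}(b_{\gamma^0}-2b_{\gamma^1}+2b_{\gamma^2}-b_{\gamma^3})$. The root of the tree is at the left, and the branches $\gamma^r$ leave the spine $\gamma^*$ at increasing levels. The numbers are the values of $3^{1/2}f$; a value on the spine is the sum of the coefficients of the branches that have not yet left. On the chain $\sigma=(s_1,s_2,s_3)$ these values are $-1,+1,-1$, so $\phi_\sigma(f)=\frac13(1+1+1)=1$.}\label{fig:comb}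
\end{figure}

\begin{lemma}\label{lem:comb}
Let $f$ be an $M$-comb as above, with chain $\sigma$.
\begin{itemize}
\item[(i)] $\|f\|_\infty\le2M^{-1/2}$, and $f(s)=0$ unless $s\succeq\gamma^*|\Delta^0$.
\item[(ii)] $\phi_\sigma(f)=1$.
\item[(iii)] $|\phi_{\sigma'}(f)|\le2\min\{(q/M)^{1/2},(M/q)^{1/2}\}$ for every chain $\sigma'$ of length $q$.
\end{itemize}
\end{lemma}

\begin{proof}
We first compute the values of $f$. If $s\prec\gamma^*$, then $s\prec\gamma^r$ exactly when $\Delta^r\ge|s|$, that is, when $r\ge r(s)$, where $r(s)=\min\{r:\Delta^r\ge|s|\}$ and $r(s)=M+1$ if there is no such $r$. By \eqref{eq:alpha}, $f(s)=\beta_{r(s)}$. If $s\not\prec\gamma^*$, then $s$ lies on at most one tooth: for $r<r'$ the tooth $\gamma^{r'}$ follows $\gamma^*$ beyond level $\Delta^r$ and $\gamma^r$ does not, so the common initial segments of $\gamma^r$ and $\gamma^{r'}$ are those of $\gamma^*|\Delta^r$, and they lie on the spine. Hence $f(s)=\alpha_r$ if $s\prec\gamma^r$, and $f(s)=0$ if $s$ is on no tooth.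

(i) The bound follows. If $f(s)\ne0$ and $s\prec\gamma^*$, then $r(s)\ge1$, so $|s|>\Delta^0$. If $f(s)\ne0$ and $s\not\prec\gamma^*$, then $s\prec\gamma^r$ with $|s|>\Delta^r\ge\Delta^0$, and $\gamma^r|\Delta^0=\gamma^*|\Delta^0$. In both cases $s\succeq\gamma^*|\Delta^0$.

(ii) The $p$th node $s_p=\gamma^*|\Delta^p$ has $r(s_p)=p$, so $f(s_p)=(-1)^pM^{-1/2}$ and $\phi_\sigma(f)=M^{-1/2}\cdot M\cdot M^{-1/2}=1$.

(iii) Short chains are handled by the size of $f$: $|\phi_{\sigma'}(f)|\le q^{-1/2}\,q\,\|f\|_\infty\le2(q/M)^{1/2}$. Long chains are handled by the fact that $f$ changes its value rarely. Let $\sigma'=(s'_1\prec\dots\prec s'_q)$. By (C2), the indices of nodes on the spine form an initial interval, on which $r(s'_p)$ is non-decreasing; so for $1\le r\le M$ the set $I_r=\{p:s'_p\prec\gamma^*,\ r(s'_p)=r\}$ is an interval on which $f=\beta_r$. Among the remaining indices, let $p_0$ be the largest with $s'_{p_0}$ on a tooth, say $\gamma^r$, if there is one. All earlier nodes of $\sigma'$ lie on $\gamma^r$, so the off-spine indices $p\le p_0$ form an interval on which $f=\alpha_r$.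 At all other indices $f=0$. By \eqref{eq:osc},
\[
|\phi_{\sigma'}(f)|\le q^{-1/2}\big(M\cdot M^{-1/2}+2M^{-1/2}\big)=(M/q)^{1/2}\Big(1+\frac2M\Big)\le2(M/q)^{1/2}. \qedhere
\]
\end{proof}

\section{Combs in non-separable subspaces}\label{sec:patterns}

A non-separable subspace $Z$ need not contain any vector $c\otimes b_\gamma$. We show that it contains uncountably many vectors of one common shape, up to a small error, and that combs can be formed from them. Besides the fact that a countable union of countable sets is countable, we use the following.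
\begin{itemize}
\item[(U1)] If $g$ maps an uncountable set into a separable metric space $E$, there is $c\in E$ such that $g^{-1}(O)$ is uncountable for every neighborhood $O$ of $c$. (Otherwise $E$ is covered by open sets with countable preimage, and countably many of them suffice.)
\item[(U2)] An uncountable subset $\Xi$ of a separable metrizable space contains a point that is a limit of other points of $\Xi$. (Each point isolated in $\Xi$ is singled out by a member of a countable base.)
\item[(U3)] \emph{$\Delta$-system lemma.} Every uncountable family of finite sets has an uncountable subfamily and a \emph{root} $\rho$ such that any two distinct members of the subfamily intersect exactly in $\rho$.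
\end{itemize}

First, non-separability must come from the branches.

\begin{lemma}\label{lem:uncountable}
If $Z\subseteq X$ is non-separable, then $\Gamma_Z=\{\gamma\in\Gamma:\hat z(\gamma)\ne0\text{ for some }z\in Z\}$ is uncountable.
\end{lemma}

\begin{proof}
Suppose $\Gamma_Z$ is countable, and let $U$ be the closed span in $\mathfrak B$ of the countable set of all $e_j\otimes1_{\{s\}}$ and $e_j\otimes b_\gamma$ with $j\in J$, $s\in\mathcal T$, $\gamma\in\Gamma_Z$. By Lemma~\ref{lem:segments} the maps $c\mapsto c\otimes1_{\{s\}}$ and $c\mapsto c\otimes b_\gamma$ are isometric, so $U$ contains $c\otimes1_{\{s\}}$ and $c\otimes b_\gamma$ for all $c\in A$, $s\in\mathcal T$, $\gamma\in\Gamma_Z$.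

Let $z\in Z$ and $\varepsilon>0$, and choose $x=\sum_{\gamma\in F}c_\gamma\otimes b_\gamma\in X_{00}$ with $\|z-x\|\le\varepsilon$. For $\gamma\in F\setminus\Gamma_Z$ we have $|c_\gamma|=|\hat x(\gamma)-\hat z(\gamma)|\le\varepsilon$. There may be many such $\gamma$, so the triangle inequality is not enough; we cut the branches where they have separated. Choose $n$ such that the nodes $\gamma|n$, $\gamma\in F$, are distinct, hence incomparable, and let $h=\sum_{\gamma\in F\setminus\Gamma_Z}c_\gamma\otimes1_{\{s:\,\gamma|n\preceq s\prec\gamma\}}$. Then $\|h\|\le\varepsilon$ by Lemma~\ref{lem:segments}, and $x-h$ is the sum of $\sum_{\gamma\in F\cap\Gamma_Z}c_\gamma\otimes b_\gamma$ and a finitely supported function, so $x-h\in U$. Thus $z$ is within $2\varepsilon$ of $U$. It follows that $Z\subseteq U$, and $Z$ is separable.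
\end{proof}

In the next lemma the order of the quantifiers matters. The accuracy $\varepsilon$ will be dictated by lengths that the coding $\varsigma$ chooses, and the number $L$ of branches may grow as $\varepsilon$ shrinks, but the direction $c$ and the bound $R$ are fixed in advance.

\begin{lemma}\label{lem:pattern}
Let $Z\subseteq X$ be non-separable. There are a unit vector $c\in A$ and $R\ge1$ such that for every $\varepsilon\in(0,1)$ there are $L\ge1$; vectors $c_1=c,c_2,\dots,c_L\in A$ with $|c_i|\le R$; pairwise incomparable nodes $t_1,\dots,t_L$; a vector $x_0\in X$; an uncountable set $\Xi\subseteq\prod_{i\le L}([t_i]\cap\Gamma)$, any two distinct members of which differ in every coordinate; and vectors $z_{\bar\gamma}\in Z$ with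
\[
\Big\|z_{\bar\gamma}-x_0-\sum_{i\le L}c_i\otimes b_{\gamma_i}\Big\|\le\varepsilon\qquad(\bar\gamma=(\gamma_1,\dots,\gamma_L)\in\Xi).
\]
\end{lemma}

\begin{proof}
\emph{Choice of $c$ and $R$.} For $\gamma\in\Gamma_Z$ choose $z^\gamma\in Z$ with $|\hat z^\gamma(\gamma)|=1$. By Lemma~\ref{lem:uncountable} there are an integer $R_0$ and an uncountable $\Gamma'\subseteq\Gamma_Z$ with $\|z^\gamma\|\le R_0$ for $\gamma\in\Gamma'$. Put $R=R_0+1$. By (U1), applied to the map $\gamma\mapsto\hat z^\gamma(\gamma)$ into the unit sphere of $A$, there is a unit vector $c$ such that $\Gamma'_\delta=\{\gamma\in\Gamma':|\hat z^\gamma(\gamma)-c|<\delta\}$ is uncountable for every $\delta>0$.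

\emph{Supports.} Given $\varepsilon$, let $\delta=\varepsilon/4$. For $\gamma\in\Gamma'_\delta$ choose $x^\gamma\in X_{00}$ with $\|z^\gamma-x^\gamma\|\le\delta$, and let $F_\gamma$ be the finite set where $\hat x^\gamma\ne0$. All coefficients of $x^\gamma$ have norm at most $R_0+\delta\le R$. Since $|\hat x^\gamma(\gamma)-c|<2\delta<1$, we have $\gamma\in F_\gamma$, so each finite set equals $F_\gamma$ for only finitely many $\gamma$. We now shrink the index set several times, keeping it uncountable. First make the $F_\gamma$ distinct, and apply (U3) to get a root $\rho$. Discard the finitely many $\gamma\in\rho$, and make $L=|F_\gamma\setminus\rho|\ge1$ constant. Enumerate $F_\gamma\setminus\rho=\{\gamma_1,\dots,\gamma_L\}$ with $\gamma_1=\gamma$.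

\emph{Coefficients.} The data $\big(\hat x^\gamma(\gamma_2),\dots,\hat x^\gamma(\gamma_L),(\hat x^\gamma(\zeta))_{\zeta\in\rho}\big)$ lie in a finite power of $A$, which is separable under the sum of the norms of the coordinates. Some ball of radius $\delta/2$ contains the data of uncountably many $\gamma$; keep these, and let $(c_2,\dots,c_L,(d_\zeta)_{\zeta\in\rho})$ be the data of one of them. Then $|c_i|\le R$, and all remaining data are within $\delta$ of this one.

\emph{Nodes.} For each $\gamma$ there is $n$ such that $\gamma_1|n,\dots,\gamma_L|n$ are distinct. There are countably many possibilities for $n$ and these nodes, so we may assume that $\gamma_i|n=t_i$ for all remaining $\gamma$. Distinct nodes of equal length are incomparable.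

Let $\Xi$ be the set of tuples $\bar\gamma=(\gamma_1,\dots,\gamma_L)$, and put $z_{\bar\gamma}=z^{\gamma_1}$, $c_1=c$ and $x_0=\sum_{\zeta\in\rho}d_\zeta\otimes b_\zeta$. The sets $F_\gamma\setminus\rho$ are pairwise disjoint, so distinct tuples differ in every coordinate. Writing $x^\gamma=\sum_{\zeta\in F_\gamma}\hat x^\gamma(\zeta)\otimes b_\zeta$ and using $\|a\otimes b_\zeta\|=|a|$, we bound the error by $\|z^\gamma-x^\gamma\|+|\hat x^\gamma(\gamma)-c|+\delta\le\delta+2\delta+\delta=\varepsilon$.
\end{proof}

Combining the $z_{\bar\gamma}$ with the coefficients $\alpha_r$ removes $x_0$, because $\sum_r\alpha_r=0$, and creates $L$ combs at once. They sit above incomparable nodes, so each chain sees only one of them, and the estimates depend on $R$ but not on $L$.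

\begin{lemma}\label{lem:block}
Let $Z$, $c$, $R$ be as in Lemma~\ref{lem:pattern}. For every integer $M\ge2$ and every $\eta>0$ there are $z\in Z$, $u\in X$ and a chain $\sigma$ of length $M$ such that $\|z-u\|\le\eta$ and
\begin{itemize}
\item[(i)] $\|u\|_\infty\le2RM^{-1/2}$;
\item[(ii)] $\phi_\sigma(u)=c$;
\item[(iii)] $|\psi(u)|\le2R\min\{(|\psi|/M)^{1/2},(M/|\psi|)^{1/2}\}$ for every atom $\psi$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose $\varepsilon\in(0,1)$ with $2M^{1/2}\varepsilon\le\eta$ and apply Lemma~\ref{lem:pattern}. By (U2) in $(2^\omega)^L$, some $\bar\gamma^*\in\Xi$ is a limit of other points of $\Xi$. For $\bar\gamma\in\Xi\setminus\{\bar\gamma^*\}$ the numbers $\Delta(\gamma_i,\gamma_i^*)$ are defined for all $i$, since $\gamma_i\ne\gamma_i^*$; they are at least $|t_i|$; and their minimum over $i$ tends to infinity as $\bar\gamma\to\bar\gamma^*$. So we can choose $\bar\gamma^0,\dots,\bar\gamma^M\in\Xi\setminus\{\bar\gamma^*\}$ successively such that $\Delta_i^r=\Delta(\gamma_i^r,\gamma_i^*)$ is strictly increasing in $r$ for every $i$. Then $f_i=\sum_r\alpha_rb_{\gamma_i^r}$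 is an $M$-comb with spine $\gamma_i^*$. Put
\[
z=\sum_{r=0}^M\alpha_rz_{\bar\gamma^r}\in Z,\qquad u=\sum_{i\le L}c_i\otimes f_i\in X .
\]
By \eqref{eq:alpha}, $z-u=\sum_r\alpha_r\big(z_{\bar\gamma^r}-x_0-\sum_ic_i\otimes b_{\gamma_i^r}\big)$, so $\|z-u\|\le2M^{1/2}\varepsilon\le\eta$.

By Lemma~\ref{lem:comb}(i), $f_i$ vanishes except at nodes $s\succeq\gamma_i^*|\Delta_i^0\succeq t_i$. By (C1), every chain $\sigma'$ meets the support of at most one $f_i$, so $\phi_{\sigma'}(u)=\phi_{\sigma'}(f_i)\,c_i$ for some $i$. Chains of length one give (i) from Lemma~\ref{lem:comb}(i), and (iii) follows from Lemma~\ref{lem:comb}(iii) and $|\psi(u)|\le|\phi_{\sigma'}(u)|$ for $\psi=(\sigma',j)$. Let $\sigma$ be the chain of $f_1$. Its nodes lie above $t_1$, so $\phi_\sigma(u)=\phi_\sigma(f_1)\,c_1=c$.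
\end{proof}

\section{Non-separable subspaces nearly touch}\label{sec:a}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $Z,W\subseteq X$ be non-separable. Let $c$ and $d$ be the unit vectors that Lemma~\ref{lem:pattern} gives for $Z$ and $W$, and let $R$ be the larger of the two bounds; Lemma~\ref{lem:block} holds for both with this $R$. In the model computation a vector in direction $e_1$ was paired with $e_2$ and vice versa. Now a vector in direction $c$ should be paired with $d$, but atoms carry only basis vectors. We therefore assemble $d\odot c$ as $\sum_j\langle d,e_j\rangle\,e_j\odot c$, one step for each coordinate, and truncate the sum if $J$ is infinite.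

Fix $n\ge1$ and a finite set $J_0=\{j_1,\dots,j_l\}\subseteq J$ such that the orthogonal projection $P$ onto the span of $\{e_j:j\in J_0\}$ satisfies $|c-Pc|\le\frac1n$ and $|d-Pd|\le\frac1n$. By \eqref{eq:sym}, $Pd\odot c$ is within $\frac1n$ of $d\odot c$ and $Pc\odot d$ is within $\frac1n$ of $c\odot d$. Commutativity and \eqref{eq:sym} give
\begin{equation}\label{eq:pq}
|Pd\odot c-Pc\odot d|\le\tfrac2n,\qquad|Pd\odot c|\ge\tfrac1{\sqrt2}-\tfrac1n .
\end{equation}

\emph{The vectors.} Consider $K=2ln$ steps, in $n$ consecutive blocks of $2l$ steps. A block consists of $l$ \emph{$Z$-steps} with indices $j=j_1,\dots,j_l$, followed by $l$ \emph{$W$-steps} with the same indices. If step $k$ has index $j$, let $\theta_k=\langle d,e_j\rangle$ for a $Z$-step and $\theta_k=\langle c,e_j\rangle$ for a $W$-step (inner products are linear in the first variable); so $|\theta_k|\le1$. Given atoms $\psi_1,\dots,\psi_{k-1}$, let $M_k=m_{\varsigma(\psi_1,\dots,\psi_{k-1})}$, apply Lemma~\ref{lem:block} to $Z$ or $W$, according to the type of step $k$, with $M=M_k$ and $\eta=1/K$, to get $z_k,u_k,\sigma_k$,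 and put $\psi_k=(\sigma_k,j)$. Then $(\psi_1,\dots,\psi_K)$ is special, the $M_k$ are distinct, and $\psi_k(u_k)$ is $e_j\odot c$ at a $Z$-step and $e_j\odot d$ at a $W$-step. Within a block, the terms $\theta_k\psi_k(u_k)$ add up to $Pd\odot c$ over the $Z$-steps and to $Pc\odot d$ over the $W$-steps. Let
\[
v=\sum_{Z\text{-steps}}\theta_ku_k,\quad w=\sum_{W\text{-steps}}\theta_ku_k,\quad\tilde v=\sum_{Z\text{-steps}}\theta_kz_k\in Z,\quad\tilde w=\sum_{W\text{-steps}}\theta_kz_k\in W .
\]
Then $\|v-\tilde v\|\le1$ and $\|w-\tilde w\|\le1$.

\emph{Terms of different lengths.} Let $(\psi'_1,\dots,\psi'_N)$ be special and let $\mathcal P$ be a set of pairs $(k,k')$, $k\le N$, $k'\le K$, with $|\psi'_k|\ne M_{k'}$. Write $|\psi'_k|=m_i$ and $M_{k'}=m_{i'}$. The map $(k,k')\mapsto(i,i')$ is injective, because the $|\psi'_k|$ are distinct and the $M_{k'}$ are distinct. Each unordered pair $\{i,i'\}$ arises at most twice, so Lemma~\ref{lem:block}(iii) and \eqref{eq:lengths} give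
\begin{equation}\label{eq:cross}
\sum_{(k,k')\in\mathcal P}|\psi'_k(\theta_{k'}u_{k'})|\le2R\cdot2\tau\le R .
\end{equation}

\emph{Lower bound for $\|v\|$.} Expand $\sum_{k\le K}\psi_k(v)$ over pairs $(k,k')$ with $k'$ a $Z$-step. The pairs with $k=k'$ contribute $n\,Pd\odot c$, and the others satisfy $|\psi_k|=M_k\ne M_{k'}$. By \eqref{eq:pq} and \eqref{eq:cross}, $\|v\|\ge n/\sqrt2-1-R$.

\emph{Upper bound for $\|v-w\|$.} Write $v-w=\sum_{k'\le K}\epsilon_{k'}\theta_{k'}u_{k'}$, with $\epsilon_{k'}=1$ at $Z$-steps and $-1$ at $W$-steps. By Lemma~\ref{lem:block}(i) and \eqref{eq:lengths}, $\|v-w\|_\infty\le\sum_{k'}2RM_{k'}^{-1/2}\le R$. Let $(\psi'_1,\dots,\psi'_N)$ be any special sequence, and let $r\ge1$ be maximal such that $r-1\le\min(N,K)$ and $\psi'_k=\psi_k$ for all $k<r$. Thus $\psi'_r\ne\psi_r$ if $r\le\min(N,K)$. Expand $\sum_{k\le N}\psi'_k(v-w)$ over pairs $(k,k')$ and sort the pairs into three groups.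

\emph{Pairs $(k,k)$ with $k<r$.} Their sum is $\sum_{k<r}\epsilon_k\theta_k\psi_k(u_k)$. Each complete block contributes $Pd\odot c-Pc\odot d$, and there are at most $n$ of them, so by \eqref{eq:pq} they contribute at most $2$ in norm. The incomplete block, if any, contributes $P'd\odot c$ or $Pd\odot c-P'c\odot d$, where $P'$ is the projection onto the span of $e_{j_1},\dots,e_{j_i}$ for some $i\le l$; by \eqref{eq:sym} this has norm at most $2$. The total is at most $4$.

\emph{The pair $(r,r)$}, present if $r\le\min(N,K)$. The two sequences agree before $r$, so $|\psi'_r|=M_r$, and the lengths give no gain. This is a single term, and Lemma~\ref{lem:block}(iii) bounds it by $2R$.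

\emph{All other pairs.} We claim that $|\psi'_k|\ne M_{k'}$, so that they contribute at most $R$ by \eqref{eq:cross}. By injectivity of $\varsigma$, equality of the lengths would force $(\psi'_1,\dots,\psi'_{k-1})=(\psi_1,\dots,\psi_{k'-1})$. Then $k=k'\le\min(N,K)$ and $\psi'_i=\psi_i$ for all $i<k$, so $k\le r$ by maximality of $r$, and the pair belongs to one of the first two groups.

Hence $\|v-w\|\le\max\{R,\ 4+2R+R\}=4+3R$.

\emph{Conclusion.} We have $\|\tilde v-\tilde w\|\le6+3R$ and $\|\tilde v\|\ge n/\sqrt2-2-R$, and $R$ does not depend on $n$. For large $n$, the unit vector $\tilde v/\|\tilde v\|\in Z$ is within $(6+3R)/(n/\sqrt2-2-R)$ of $\tilde w/\|\tilde v\|\in W$, and this tends to $0$. Lemma~\ref{lem:angle} shows that $X$ is $\omega_1$-HI.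
\end{proof}

Together with Section~\ref{sec:b} and the density computed in Section~\ref{sec:space}, this proves Theorem~\ref{thm:main}.

\section{The hypotheses, symmetry, and copies of $c_0$}

\begin{remark}\label{rem:hyp}
The bound $\dim A\le\aleph_0$ was used to code sequences of atoms by integers, to make $U$ separable in Lemma~\ref{lem:uncountable}, and to stabilize coefficients in Lemma~\ref{lem:pattern}. It cannot be dropped: if (b) holds and $y\in Y$ is a unit vector, then $a\mapsto T_ay$ embeds $A$ isomorphically into $X$, and a non-separable Hilbert space is a direct sum of two non-separable subspaces, which contradicts (a). The bound $\dim A\ge2$ serves only to make (b) say something, since for $\dim A=1$ the $T_a$ are the multiples of $i_{Y,X}$. The uncountability of $\Gamma$ makes $X$ and $Y$ non-separable.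
\end{remark}

\begin{remark}\label{rem:tensor}
Commutativity of $\odot$ entered only through the first inequality in \eqref{eq:pq}, and (a) fails without it. Define $\|\cdot\|'$ and $X'$ as above, but with $e_j\otimes\phi_\sigma(x)$ in place of $e_j\odot\phi_\sigma(x)$. Let $Q\ne0,I$ be an orthogonal projection on $A$, acting on functions by $(Qx)(s)=Q(x(s))$. Then $\sum_ke_{j_k}\otimes\phi_{\sigma_k}(Qx)=(I\otimes Q)\sum_ke_{j_k}\otimes\phi_{\sigma_k}(x)$, and $I\otimes Q$ is an orthogonal projection on $B$, so $\|Qx\|'\le\|x\|'$. As $Q$ preserves $X_{00}$, we get $X'=QX'\oplus(I-Q)X'$. Each summand contains the vectors $c\otimes b_\gamma$, $\gamma\in\Gamma$, for some unit vector $c$, so both are non-separable.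
\end{remark}

\begin{remark}\label{rem:c0}
By Ferenczi's theorem and Corollary~\ref{cor:answer}, the space $X$ built there cannot be HI. In fact $X$ always contains $c_0$ isometrically, and $c_0$ is the direct sum of the sequences supported on even and on odd coordinates. By (U1) there is a branch $\gamma^*$ with $[\gamma^*|n]\cap\Gamma$ uncountable for all $n$. Let $t_n$ be the node of length $n+1$ that extends $\gamma^*|n$ and is not on $\gamma^*$. The $t_n$ are pairwise incomparable and $[\gamma^*|N]\setminus\{\gamma^*\}=\bigcup_{n\ge N}[t_n]$, so for infinitely many $n$ there are $\gamma_n\ne\gamma'_n$ in $[t_n]\cap\Gamma$. With $D_n=\Delta(\gamma_n,\gamma_n')+1$, the function $b_{\gamma_n}-b_{\gamma_n'}$ is the difference of the indicators of $\{s:\gamma_n|D_n\preceq s\prec\gamma_n\}$ and $\{s:\gamma'_n|D_n\preceq s\prec\gamma'_n\}$, and all the nodes $\gamma_n|D_n$, $\gamma'_n|D_n$ are pairwise incomparable. For a unit vector $e$, Lemma~\ref{lem:segments} gives $\|\sum_n\lambda_n\,e\otimes(b_{\gamma_n}-b_{\gamma_n'})\|=\max_n|\lambda_n|$ for finitely supported $(\lambda_n)$.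
\end{remark}

\begin{thebibliography}{9}
\bibitem{LAT} Jordi Lopez Abad and Stevo Todorcevic, \emph{A $c_0$-saturated Banach space with no long unconditional basic sequences}, arXiv:math/0610562 (2006).
\end{thebibliography}
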